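\title{Exponential Riesz bases on the boundary of a triangle and of a square}

\begin{abstract}
We prove that the length measure on the boundary of every non-degenerate triangle and of every parallelogram in the plane admits a Riesz basis of exponentials. This answers a question of Lai, Liu and Prince. The frequency sets are explicit. For the square, four arithmetic progressions of frequencies reduce the problem to a constant $4\times4$ matrix, and the optimal Riesz bounds are $4\pm2\sqrt2$. For the triangle, a lacunary family of frequencies turns the problem into a perturbation of the Fourier transform by an operator of norm less than one.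
\end{abstract}

\section{Introduction}

Write $e(s)=e^{2\pi i s}$ and, for $\lambda\in\mathbb R^2$, $e_\lambda(x)=e(\lambda\cdot x)$. Let $\mu$ be a finite positive Borel measure on $\mathbb R^2$, let $\Lambda\subset\mathbb R^2$ be countable, and put $E(\Lambda)=\{e_\lambda:\lambda\in\Lambda\}$. The family $E(\Lambda)$ is a \emph{Fourier frame} for $L^2(\mu)$ if there are constants $0<A\le B<\infty$ such that
\begin{equation}\label{eq:frame}
A\|f\|_{L^2(\mu)}^2\le\sum_{\lambda\in\Lambda}|\langle f,e_\lambda\rangle_{L^2(\mu)}|^2\le B\|f\|_{L^2(\mu)}^2\qquad\text{for all }f\in L^2(\mu).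
\end{equation}
It is an \emph{exponential Riesz basis} for $L^2(\mu)$ if it is complete in $L^2(\mu)$ and there are constants $0<A\le B<\infty$ such that
\begin{equation}\label{eq:riesz}
A\sum_{\lambda\in\Lambda}|c_\lambda|^2\le\Big\|\sum_{\lambda\in\Lambda}c_\lambda e_\lambda\Big\|_{L^2(\mu)}^2\le B\sum_{\lambda\in\Lambda}|c_\lambda|^2
\end{equation}
for all finitely supported sequences $(c_\lambda)$. We say that $\mu$ \emph{admits} an exponential Riesz basis if such a $\Lambda$ exists.

The number $\langle f,e_\lambda\rangle$ is the value at $\lambda$ of the Fourier transform of the measure $f\,d\mu$. The frame inequality says that the samples on $\Lambda$ determine $f$ stably. A Riesz basis is a frame without redundancy: every sequence in $\ell^2(\Lambda)$ is the sequence of samples of exactly one $f$ (Lemma~\ref{lem:criterion}). A frame stays a frame when a frequency is added. A Riesz basis does not stay a Riesz basis, because the new exponential is already an $\ell^2$ combination of the old ones. So a frame can be built by oversampling, while a Riesz basis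 requires an exact balance between the unknowns and the samples.

For a polygon $P\subset\mathbb R^2$ let $\sigma_P$ be the \emph{length measure} on $\partial P$, the sum of the one-dimensional Lebesgue measures on the edges. It is known that the area measures on boundaries of polytopes admit Fourier frames; in particular $\sigma_P$ admits a Fourier frame for every polygon $P$. The following question comes from Lai, Liu and Prince \cite{LLP}: \emph{does the length measure on the boundary of a triangle, or of a square, admit an exponential Riesz basis?}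

Two simpler sets show where the difficulty lies. On the segment $[0,1]\times\{0\}$ the frequencies $(k,0)$, $k\in\mathbb Z$, give an orthonormal basis. On the corner $([0,1]\times\{0\})\cup(\{0\}\times[0,1])$ the map $(x,y)\mapsto x-y$ carries length to Lebesgue measure on $[-1,1]$, so the frequencies $(\frac k2,-\frac k2)$ give an orthogonal basis. In both cases the frequencies lie on a line, the exponentials see only the projection of the set onto that line, and the projection is one-to-one. A closed curve has no such projection: a line through an interior point of a convex polygon meets the boundary twice. The next attempt is to use two parallel rows of frequencies. Take the triangle with vertices $(0,0)$, $(1,0)$, $(\frac12,1)$. Above each $x\in(0,1)$ lie two boundary points, at heights $0$ and $\tau(x)=1-|2x-1|$. Up to a constant weight, the row $\{(k,0)\}$ detects the sum of the two values of $f$, and the row $\{(k,b)\}$ detects their sum with coefficients $1$ and $e(-b\tau(x))$. The determinant of this $2\times2$ system is $e(-b\tau(x))-1$, and it tends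 to $0$ at the vertices $(0,0)$ and $(1,0)$, where the two sheets merge. More rows do not help: by Proposition~\ref{prop:strip} no frame for this triangle has its frequencies in a horizontal strip. One could guess from this that the vertices force redundancy and that the answer is negative. It is positive in both cases.

\begin{theorem}\label{thm:square}
Let $Q=[0,1]^2$ and
\[
\Lambda=\bigcup_{k\in\mathbb Z}\Big\{(k,-k),\ (k,\tfrac12-k),\ (k-\tfrac12,k),\ (k+\tfrac12,k+\tfrac12)\Big\}.
\]
Then $E(\Lambda)$ is a Riesz basis for $L^2(\sigma_Q)$, and its optimal Riesz bounds are $A=4-2\sqrt2$ and $B=4+2\sqrt2$. Consequently the length measure on the boundary of every parallelogram admits an exponential Riesz basis.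
\end{theorem}

\begin{theorem}\label{thm:triangle}
Let $T_0$ be the triangle with vertices $(0,0)$, $(1,0)$, $(\frac12,1)$. Put $\beta_m=10^{2m+1}$ for $m>0$ and $\beta_m=10^{2-2m}$ for $m\le0$, and let
\[
\Lambda=\{(k,0):k\in\mathbb Z\}\cup\{(k,\tfrac12):k\text{ odd}\}\cup\{(2m,\beta_m):m\in\mathbb Z\}.
\]
Then $E(\Lambda)$ is a Riesz basis for $L^2(\sigma_{T_0})$. Consequently the length measure on the boundary of every non-degenerate triangle admits an exponential Riesz basis.
\end{theorem}

In both cases the frequency set for a general parallelogram or triangle is a linear image of $\Lambda$, given by Lemma~\ref{lem:invariance}. We make no claim about other polygons. The two proofs, in Sections~\ref{sec:square} and~\ref{sec:triangle}, are independent of each other and use only the reductions of Section~\ref{sec:reductions}.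

\medskip\noindent\textbf{Notation.} Inner products are linear in the first variable. The norm of $L^2[0,1]$ is $\|\cdot\|$. For $\phi\in L^2[0,1]$ and $\xi\in\mathbb R$ we write $\hat\phi(\xi)=\int_0^1\phi(x)e(-\xi x)\,dx$. By Parseval's theorem the map $\mathcal F\phi=(\hat\phi(k))_{k\in\mathbb Z}$ is unitary from $L^2[0,1]$ onto $\ell^2(\mathbb Z)$. An \emph{isomorphism} is a bounded linear bijection between Hilbert spaces; its inverse is bounded by the open mapping theorem.

\section{Reductions}\label{sec:reductions}

It is easier to compute the coefficients of a function than the norm of a sum of exponentials. The first lemma lets us work with the \emph{analysis map} $\Theta f=(\langle f,e_\lambda\rangle)_{\lambda\in\Lambda}$.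

\begin{lemma}\label{lem:criterion}
The family $E(\Lambda)$ is a Riesz basis for $L^2(\mu)$ if and only if $\Theta$ is an isomorphism from $L^2(\mu)$ onto $\ell^2(\Lambda)$. In that case the optimal constants in \eqref{eq:riesz} are $A=\|\Theta^{-1}\|^{-2}$ and $B=\|\Theta\|^2$, which are also the optimal constants in \eqref{eq:frame}.
\end{lemma}

\begin{proof}
Suppose that $\Theta$ is an isomorphism. Then so is $\Theta^*$. If $\delta_\lambda$ is the standard basis vector of $\ell^2(\Lambda)$, then $\langle f,\Theta^*\delta_\lambda\rangle=\langle\Theta f,\delta_\lambda\rangle=\langle f,e_\lambda\rangle$ for all $f$, so $\Theta^*\delta_\lambda=e_\lambda$ and $\Theta^*c=\sum c_\lambda e_\lambda$ for finitely supported $c$. These $c$ are dense in $\ell^2(\Lambda)$. Hence their images are dense in $L^2(\mu)$, which is completeness, and \eqref{eq:riesz} holds with the optimal constants $\|(\Theta^*)^{-1}\|^{-2}$ and $\|\Theta^*\|^2$. These equal $\|\Theta^{-1}\|^{-2}$ and $\|\Theta\|^2$, since $(\Theta^*)^{-1}=(\Theta^{-1})^*$ and taking adjoints preserves norms. The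 middle term of \eqref{eq:frame} is $\|\Theta f\|^2$, so the same numbers are optimal there.

Conversely, if $E(\Lambda)$ is a Riesz basis, then $c\mapsto\sum c_\lambda e_\lambda$ extends to a bounded operator on $\ell^2(\Lambda)$ that is bounded below. Its range is closed, and dense by completeness, so it is an isomorphism. Its adjoint is $\Theta$.
\end{proof}

\begin{lemma}\label{lem:invariance}
\begin{enumerate}
\item[(i)] Let $d\nu=W\,d\mu$ with $0<c\le W\le C<\infty$. Then $E(\Lambda)$ is a Riesz basis for $L^2(\nu)$ if and only if it is one for $L^2(\mu)$.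
\item[(ii)] Let $L(x)=Mx+v$ be an invertible affine map of $\mathbb R^2$ and $P$ a polygon. If $E(\Lambda)$ is a Riesz basis for $L^2(\sigma_P)$, then $E((M^T)^{-1}\Lambda)$ is a Riesz basis for $L^2(\sigma_{L(P)})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The two spaces consist of the same functions, and $c\|f\|^2_{L^2(\mu)}\le\|f\|^2_{L^2(\nu)}\le C\|f\|^2_{L^2(\mu)}$. Completeness is unchanged, and the constants in \eqref{eq:riesz} change by factors between $c^{\pm1}$ and $C^{\pm1}$.

(ii) The map $L$ stretches an edge with unit direction $\zeta$ by the factor $|M\zeta|>0$. Let $\nu$ be the measure on $\partial P$ that equals $|M\zeta|$ times length on each such edge. Then $f\mapsto f\circ L$ is unitary from $L^2(\sigma_{L(P)})$ onto $L^2(\nu)$. For $\lambda'=(M^T)^{-1}\lambda$ we have $e_{\lambda'}(Mx+v)=e(\lambda'\cdot v)\,e(M^T\lambda'\cdot x)=e(\lambda'\cdot v)\,e_\lambda(x)$. By (i), $E(\Lambda)$ is a Riesz basis for $L^2(\nu)$. Factors of modulus one affect neither completeness nor \eqref{eq:riesz}, and unitary maps preserve both.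
\end{proof}

An invertible affine map sends any three non-collinear points to any other three. So every non-degenerate triangle is an image $L(T_0)$ and every parallelogram is an image $L(Q)$, and the last sentence of each theorem follows from the first by part (ii). This is the only place where non-degeneracy is used.

\begin{lemma}\label{lem:triangular}
If $X:H_1\to K_1$ and $Y:H_2\to K_2$ are isomorphisms and $Z:H_1\to K_2$ is bounded, then $(h_1,h_2)\mapsto(Xh_1,\,Zh_1+Yh_2)$ is an isomorphism from $H_1\oplus H_2$ onto $K_1\oplus K_2$.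
\end{lemma}

\begin{proof}
The inverse is $(k_1,k_2)\mapsto(X^{-1}k_1,\,Y^{-1}(k_2-ZX^{-1}k_1))$.
\end{proof}

We also use the Neumann series: if $X$ is unitary and $\|Z\|<1$, then $X-Z=X(I-X^{-1}Z)$ is an isomorphism, because $\sum_{n\ge0}(X^{-1}Z)^n$ converges in norm to the inverse of $I-X^{-1}Z$.

\section{The square}\label{sec:square}

\subsection{Half-integer frequencies}

Identify $L^2(\sigma_Q)$ with $L^2[0,1]^4$ by $f=(u_0,u_1,v_0,v_1)$, where $u_0(x)=f(x,0)$, $u_1(x)=f(x,1)$, $v_0(y)=f(0,y)$, $v_1(y)=f(1,y)$. Integrating over the four sides gives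
\[
\langle f,e_{(a,b)}\rangle=\hat u_0(a)+e(-b)\,\hat u_1(a)+\hat v_0(b)+e(-a)\,\hat v_1(b).
\]
If $(a,b)\in\frac12\mathbb Z^2$, the factors $e(-a)$ and $e(-b)$ are $\pm1$. Put $u_\pm=u_0\pm u_1$ and $v_\pm=v_0\pm v_1$. Then
\begin{equation}\label{eq:sqcoef}
\langle f,e_{(a,b)}\rangle=\hat u_\pm(a)+\hat v_\pm(b),
\end{equation}
where $u$ carries the sign $+$ exactly when $b\in\mathbb Z$, and $v$ carries the sign $+$ exactly when $a\in\mathbb Z$. By the parallelogram law,
\begin{equation}\label{eq:parlaw}
\|u_+\|^2+\|u_-\|^2+\|v_+\|^2+\|v_-\|^2=2\|f\|^2_{L^2(\sigma_Q)} .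
\end{equation}

\begin{example}\label{ex:parallel}
Keep only the two horizontal sides. The rows $\{(k,0)\}$ and $\{(k,\frac12)\}$ give the coefficients $\hat u_+(k)$ and $\hat u_-(k)$, so $\Theta$ is $\sqrt2$ times a unitary map and the two rows form an orthogonal basis. Two rows succeed here because the two sheets stay at distance one.
\end{example}

With all four sides there are four unknown functions $u_\pm,v_\pm$, so we look for four families of frequencies indexed by $\mathbb Z$, one in each class of $\frac12\mathbb Z^2$ modulo $\mathbb Z^2$. By \eqref{eq:sqcoef} the classes of $(0,0)$, $(0,\frac12)$, $(\frac12,\frac12)$, $(\frac12,0)$ couple the pairs $(u_+,v_+)$, $(v_+,u_-)$, $(u_-,v_-)$, $(v_-,u_+)$. The four unknowns thus form a cycle. To turn a family into the Fourier coefficients of a single function, we let it run along a line of slope $1$ or $-1$. Indeed, let $\phi\in L^2[0,1]$, $\gamma\in\mathbb R$, $k\in\mathbb Z$ and $\check\phi(x)=\phi(1-x)$. Then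
\begin{align}
\hat\phi(k+\gamma)&=\int_0^1e(-\gamma x)\,\phi(x)\;e(-kx)\,dx,\label{eq:shift}\\
\hat\phi(\gamma-k)&=\int_0^1\phi(y)\,e(-\gamma y)\,e(ky)\,dy=e(-\gamma)\int_0^1e(\gamma x)\,\check\phi(x)\;e(-kx)\,dx,\label{eq:reflect}
\end{align}
where the last step is the substitution $y=1-x$ together with $e(k)=1$. Each family now imposes one pointwise relation between two neighbors in the cycle. If all coefficients vanish, we can follow the relations once around the cycle and obtain an equation for $u_+$ alone. The families must be chosen so that this equation is non-degenerate. Let $w(x)=e(x/2)$.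

\begin{example}\label{ex:diagonal}
Take all four lines of slope $1$, with the frequencies $(k,k)$, $(k,k+\frac12)$, $(k+\frac12,k)$, $(k+\frac12,k+\frac12)$. By \eqref{eq:sqcoef} and \eqref{eq:shift} the four families are the Fourier coefficients of $u_++v_+$, $u_-+\bar wv_+$, $\bar wu_++v_-$ and $\bar w(u_-+v_-)$. All four vanish for arbitrary $u_+$ if $v_+=-u_+$, $u_-=\bar wu_+$, $v_-=-\bar wu_+$. This system is not even complete.
\end{example}

The cure is a change of sign, and the factor $e(-\gamma)$ in \eqref{eq:reflect} supplies one for $\gamma=\frac12$. The set $\Lambda$ of Theorem~\ref{thm:square} puts both families that involve $v_+$ on lines of slope $-1$, so that $v_+$ enters only through $\check v_+$ and the relations remain pointwise.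

\subsection{Proof of Theorem~\ref{thm:square}}

The four families lie in the four different classes modulo $\mathbb Z^2$, so the listed points are distinct. From \eqref{eq:sqcoef}, \eqref{eq:shift} and \eqref{eq:reflect} we read off, for each family, the coefficient of $f$ and the function whose $k$-th Fourier coefficient it is:
\[
\begin{array}{lll}
(k,-k): & \hat u_+(k)+\hat v_+(-k), & u_++\check v_+,\\[2pt]
(k,\tfrac12-k): & \hat u_-(k)+\hat v_+(\tfrac12-k), & u_--w\,\check v_+,\\[2pt]
(k-\tfrac12,k): & \hat u_+(k-\tfrac12)+\hat v_-(k), & w\,u_++v_-,\\[2pt]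
(k+\tfrac12,k+\tfrac12):\quad & \hat u_-(k+\tfrac12)+\hat v_-(k+\tfrac12),\quad & \bar w\,(u_-+v_-).
\end{array}
\]
The first two lines use \eqref{eq:reflect} with $\gamma=0$ and $\gamma=\frac12$, and the last two use \eqref{eq:shift} with $\gamma=-\frac12$ and $\gamma=\frac12$. The factors $w$ can be absorbed into the unknowns. Put
\[
\phi=(\phi_1,\phi_2,\phi_3,\phi_4)=(u_+,\ \check v_+,\ \bar wu_-,\ \bar wv_-).
\]
The map $f\mapsto\phi$ is a bijection of $L^2[0,1]^4$, and $\|\phi\|^2=2\|f\|^2$ by \eqref{eq:parlaw} and $|w|=1$. The four functions in the table become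
\[
\phi_1+\phi_2,\qquad w(\phi_3-\phi_2),\qquad w(\phi_1+\phi_4),\qquad\phi_3+\phi_4 .
\]
So $\Theta$ is the composition of $f\mapsto\phi$, the pointwise action of the constant matrix
\[
\mathcal M=\begin{pmatrix}1&1&0&0\\0&-1&1&0\\1&0&0&1\\0&0&1&1\end{pmatrix},
\]
multiplication of the four components by $1,w,w,1$, and $\mathcal F$ in each component. The last two maps are unitary. Hence $\|\Theta f\|^2=\int_0^1|\mathcal M\phi(x)|^2dx$, and $\Theta$ is an isomorphism as soon as $\mathcal M$ is invertible.

Taking inner products of the columns of $\mathcal M$ we find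
\[
\mathcal M^T\mathcal M=2I+N,\qquad N=\begin{pmatrix}0&1&0&1\\1&0&-1&0\\0&-1&0&1\\1&0&1&0\end{pmatrix}.
\]
Since $N$ is symmetric, the entries of $N^2$ are the inner products of the rows of $N$. Each row has squared norm $2$. Rows $1$ and $3$ are supported in the positions $2,4$, and rows $2$ and $4$ in the positions $1,3$, so a row of the first pair is orthogonal to a row of the second. Rows $1$ and $3$ have inner product $-1+1=0$, and rows $2$ and $4$ have inner product $1-1=0$. Thus $N^2=2I$. As $\operatorname{tr}N=0$, the eigenvalues of $N$ are $\sqrt2$ and $-\sqrt2$, each twice, and those of $\mathcal M^T\mathcal M$ are $2\pm\sqrt2>0$. So $\mathcal M$ is invertible, and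
\[
(4-2\sqrt2)\|f\|^2=(2-\sqrt2)\|\phi\|^2\le\|\Theta f\|^2\le(2+\sqrt2)\|\phi\|^2=(4+2\sqrt2)\|f\|^2 .
\]
Equality holds on either side when $\phi$ is a constant eigenvector of $\mathcal M^T\mathcal M$. Lemma~\ref{lem:criterion} gives the Riesz basis and its optimal bounds, and Lemma~\ref{lem:invariance} gives all parallelograms. \qed

\begin{remark}
The offsets of the lines matter as well as their slopes. If the first, second and fourth functions in the table vanish, then $\check v_+=-u_+$, $u_-=-wu_+$ and $v_-=wu_+$, and the third function is $2wu_+$. With $(k+\frac12,k)$ in place of $(k-\frac12,k)$ the third function would be $\bar wu_++v_-=2\cos(\pi x)\,u_+$. Taking $u_+$ supported near $x=\frac12$ shows that $\Theta$ is then not bounded below.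
\end{remark}

\section{The triangle}\label{sec:triangle}

\subsection{Frequencies in a strip do not suffice}

The boundary of $T_0$ is the union of the base $\{(x,0)\}$ and the graph $\{(x,\tau(x))\}$, $0\le x\le1$, of $\tau(x)=1-|2x-1|$. Let $\nu$ be the measure $dx$ on each of the two pieces. It equals length on the base and $1/\sqrt5$ times length on the other two sides, so by Lemma~\ref{lem:invariance}(i) we may prove Theorem~\ref{thm:triangle} for $\nu$ in place of $\sigma_{T_0}$. Identify $L^2(\nu)$ with $L^2[0,1]^2$ by $f=(u,g)$, $u(x)=f(x,0)$, $g(x)=f(x,\tau(x))$. Then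
\begin{equation}\label{eq:tricoef}
\langle f,e_{(a,b)}\rangle=\hat u(a)+\int_0^1g(x)\,e(-ax-b\tau(x))\,dx .
\end{equation}

The following statement is not needed for the proof. It explains why the heights $\beta_m$ in Theorem~\ref{thm:triangle} are unbounded.

\begin{proposition}\label{prop:strip}
If $\Lambda\subset\mathbb R\times[-b_0,b_0]$ for some $b_0<\infty$, then $E(\Lambda)$ is a frame neither for $L^2(\nu)$ nor for $L^2(\sigma_{T_0})$.
\end{proposition}

\begin{proof}
Write $\lambda=(a_\lambda,b_\lambda)$ and suppose that \eqref{eq:frame} holds for $\nu$. Applied to functions supported on the base, the upper bound gives $\sum_\lambda|\hat\phi(a_\lambda)|^2\le B\|\phi\|^2$ for $\phi\in L^2[0,1]$. Let $g$ be the indicator function of $[0,\varepsilon]$, on which $\tau\le2\varepsilon$, and let $f=(-g,g)$. By \eqref{eq:tricoef} and the power series of the exponential,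
\[
\langle f,e_\lambda\rangle=\int_0^1g\,e(-a_\lambda x)\big(e(-b_\lambda\tau)-1\big)\,dx=\sum_{n\ge1}\frac{(-2\pi ib_\lambda)^n}{n!}\,\widehat{\tau^ng}(a_\lambda).
\]
The $n$-th term has $\ell^2(\Lambda)$ norm at most $\sqrt B\,(4\pi b_0\varepsilon)^n\|g\|/n!$. Hence $\|\Theta f\|\le\sqrt B\,(e^{4\pi b_0\varepsilon}-1)\|g\|$, while $\|f\|^2=2\|g\|^2$. Letting $\varepsilon\to0$ contradicts the lower bound. If $d\nu=W\,d\sigma_{T_0}$, then $\langle f,e_\lambda\rangle_{L^2(\nu)}=\langle Wf,e_\lambda\rangle_{L^2(\sigma_{T_0})}$ with $W$ bounded above and below, so the two measures have the same frames.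
\end{proof}

\subsection{Eliminating the base}

We keep the row $\{(k,0)\}$ and replace the second row by one frequency $(k,b_k)$ above each integer $k$, at a height that may depend on $k$. On the base, $e_{(k,b_k)}$ and $e_{(k,0)}$ agree, so subtracting the two coefficients removes $u$.

\begin{lemma}\label{lem:base}
Let $b_k\ne0$ be real numbers and $\Lambda=\{(k,0)\}_{k\in\mathbb Z}\cup\{(k,b_k)\}_{k\in\mathbb Z}$. Then $E(\Lambda)$ is a Riesz basis for $L^2(\nu)$ if and only if
\[
(\Phi g)_k=\int_0^1g(x)\,\big(1-e(-b_k\tau(x))\big)\,e(-kx)\,dx,\qquad k\in\mathbb Z,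
\]
defines an isomorphism $\Phi:L^2[0,1]\to\ell^2(\mathbb Z)$.
\end{lemma}

\begin{proof}
Let $c_k$ and $c_k'$ be the coefficients of $f=(u,g)$ at $(k,0)$ and $(k,b_k)$. By \eqref{eq:tricoef}, $c=\mathcal F(u+g)$ and $c-c'=\Phi g$. The maps $K(u,g)=(u+g,g)$ of $L^2[0,1]^2$ and $J(c,c')=(c,c-c')$ of $\ell^2(\mathbb Z)^2$ are isomorphisms, and $J\Theta K^{-1}=\mathcal F\oplus\Phi$. So $\Theta$ is an isomorphism if and only if $\Phi$ is. Apply Lemma~\ref{lem:criterion}.
\end{proof}

It remains to choose the heights. They cannot be bounded. At the other extreme we may write $(\Phi g)_k=\hat g(k)-\langle g,\chi_k\rangle$ with $\chi_k=e(kx+b_k\tau)$, take all $b_k$ large, and try to treat the second term as a perturbation of $\mathcal F$. But $\|\chi_k\|=1$, so the perturbation has norm at least $1$ and the Neumann series is not available. Theorem~\ref{thm:triangle} mixes the two choices: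
\[
b_k=\tfrac12\ \ (k\text{ odd}),\qquad b_{2m}=\beta_m\ \ (m\in\mathbb Z).
\]
From now on $\Phi$ is the map of Lemma~\ref{lem:base} for these heights. The odd coefficients will determine half of $g$ exactly, and on the remaining half the perturbation will have norm less than $1$.

\subsection{Pairing the two slanted sides}

Odd and even Fourier coefficients on $[0,1]$ compare the values at $x$ and $x+\frac12$. For $t\in[0,1]$ put
\[
p(t)=g\big(\tfrac t2\big),\qquad q(t)=g\big(\tfrac{t+1}2\big).
\]
The map $g\mapsto(p,q)$ is an isomorphism onto $L^2[0,1]^2$, with $\|p\|^2+\|q\|^2=2\|g\|^2$. We have $\tau=t$ at $x=\frac t2$ and $\tau=1-t$ at $x=\frac{t+1}2$. So the pairing joins each of the two bad vertices, where $\tau=0$, to the apex, where $\tau=1$. At the two paired points the weight $1-e(-\tau/2)$ takes the values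
\[
\omega_0(t)=1-e^{-i\pi t},\qquad\omega_1(t)=1-e^{-i\pi(1-t)}=1+e^{i\pi t}.
\]
Split the integral that defines $(\Phi g)_k$ at $x=\frac12$ and substitute $x=\frac t2$ and $x=\frac{t+1}2$. For $k=2m+1$ the factor $e(-kx)$ becomes $e(-\frac t2)e(-mt)$ on the first half and $-e(-\frac t2)e(-mt)$ on the second, so
\begin{equation}\label{eq:odd}
2(\Phi g)_{2m+1}=\int_0^1e(-\tfrac t2)\,(\omega_0p-\omega_1q)\;e(-mt)\,dt .
\end{equation}
For $k=2m$ the factor $e(-kx)$ becomes $e(-mt)$ on both halves. The factor $e(-\beta_m\tau)$ becomes $e(-\beta_mt)$ on the first half and $e(-\beta_m(1-t))=e(\beta_mt)$ on the second, because $\beta_m$ is an integer. So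
\begin{equation}\label{eq:even}
2(\Phi g)_{2m}=\widehat{(p+q)}(m)-\hat p(m+\beta_m)-\hat q(m-\beta_m).
\end{equation}

These formulas single out the unknowns
\[
\rho=\omega_0p-\omega_1q,\qquad\theta=p+q .
\]
The determinant of the pointwise map $(p,q)\mapsto(\rho,\theta)$ is
\[
\Delta=\omega_0+\omega_1=2+2i\sin\pi t,\qquad|\Delta|^2=4(1+\sin^2\pi t)\ge4 .
\]
This is what the pairing gains: $\omega_0$ vanishes at $t=0$ and $\omega_1$ at $t=1$, but their sum stays away from zero. With $a_0=\omega_0/\Delta$ and $a_1=\omega_1/\Delta$, so that $a_0+a_1=1$, the inverse map is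
\begin{equation}\label{eq:inverse}
p=a_1\theta+\rho/\Delta,\qquad q=a_0\theta-\rho/\Delta .
\end{equation}
Indeed, these functions have $p+q=\theta$ and $\omega_0p-\omega_1q=(\omega_0+\omega_1)\rho/\Delta=\rho$, since $\omega_0a_1=\omega_1a_0$. All coefficients are bounded, with $|a_j|\le1$ because $|\omega_j|\le2\le|\Delta|$. Hence $g\mapsto(\rho,\theta)$ is an isomorphism from $L^2[0,1]$ onto $L^2[0,1]^2$.

Without its last two terms, \eqref{eq:even} would be $\hat\theta(m)$ and the proof would be finished. To control these terms we need the frequencies $m\pm\beta_m$ to be far apart. Let $\iota(m)=2m$ for $m>0$ and $\iota(m)=1-2m$ for $m\le0$. This is a bijection from $\mathbb Z$ onto $\{1,2,\dots\}$ with $|m|\le\iota(m)/2$, and $\beta_m=10^{\iota(m)+1}\ge100$. Thus $\beta_0,\beta_1,\beta_{-1},\beta_2,\dots$ are $10^2,10^3,10^4,10^5,\dots$.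

\begin{lemma}\label{lem:separation}
For $m\ne m'$ and all four choices of signs,
\[
|(m\pm\beta_m)-(m'\pm\beta_{m'})|\ge0.8\max(\beta_m,\beta_{m'}).
\]
\end{lemma}

\begin{proof}
Let $\iota(m)>\iota(m')$. Then $\beta_{m'}\le0.1\,\beta_m$, and $|m|+|m'|\le\frac12(\iota(m)+\iota(m'))\le\iota(m)\le10^{\iota(m)}=0.1\,\beta_m$. The left side is at least $\beta_m-\beta_{m'}-|m|-|m'|\ge0.8\,\beta_m$.
\end{proof}

Write $e_j(t)=e(jt)$ for $j\in\mathbb Z$, and define
\begin{align*}
(\mathcal R\theta)_m&=\widehat{a_1\theta}(m+\beta_m)+\widehat{a_0\theta}(m-\beta_m)=\langle\theta,\psi_m\rangle,\qquad\psi_m=\bar a_1e_{m+\beta_m}+\bar a_0e_{m-\beta_m},\\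
(\mathcal S\rho)_m&=\widehat{(\rho/\Delta)}(m+\beta_m)-\widehat{(\rho/\Delta)}(m-\beta_m).
\end{align*}
By Lemma~\ref{lem:separation} the integers $m+\beta_m$ are pairwise distinct, and so are the integers $m-\beta_m$. Parseval's theorem then gives $\|\mathcal R\theta\|\le\|a_1\theta\|+\|a_0\theta\|\le2\|\theta\|$ and $\|\mathcal S\rho\|\le2\|\rho/\Delta\|\le\|\rho\|$, so both operators are bounded from $L^2[0,1]$ to $\ell^2(\mathbb Z)$.

\begin{lemma}\label{lem:reduction}
If $\|\mathcal R\|<1$, then $\Phi$ is an isomorphism.
\end{lemma}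

\begin{proof}
Insert \eqref{eq:inverse} into \eqref{eq:even}. Together with \eqref{eq:odd} this shows that in the variables $(\rho,\theta)$ the odd and even parts of $2\Phi g$ are
\[
\mathcal F\big(e(-\tfrac t2)\rho\big)\qquad\text{and}\qquad-\mathcal S\rho+(\mathcal F-\mathcal R)\theta .
\]
The first map is unitary in $\rho$, and $\mathcal F-\mathcal R$ is an isomorphism by the Neumann series. Lemma~\ref{lem:triangular} applies.
\end{proof}

\subsection{Sparse frequencies replace a supremum by an average}

The trivial bound $\|\mathcal R\|\le2$ uses only that the frequencies are distinct, and it is too weak. An example shows how sparseness improves it.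

\begin{example}\label{ex:average}
Let $a=\frac12(1+e_1)$, so that $|a(t)|=|\cos\pi t|$, $\sup|a|=a(0)=1$ and $\|a\|^2=\frac12$. For distinct integers $n_m$ let $(\mathcal R_0\theta)_m=\widehat{a\theta}(n_m)=\langle\theta,\bar ae_{n_m}\rangle$. If $n_m=m$, then $\mathcal R_0\theta=\mathcal F(a\theta)$ has norm $\sup|a|=1$, and $(\mathcal F-\mathcal R_0)\theta=\mathcal F((1-a)\theta)$ is not bounded below, because $1-a$ is continuous and vanishes at $0$. If instead $|n_m-n_{m'}|\ge2$ for $m\neq m'$, then the functions $\bar ae_{n_m}=\frac12(e_{n_m}+e_{n_m-1})$ are orthogonal with squared norm $\frac12$. Then $\|\mathcal R_0\|^2=\frac12=\|a\|^2$ by Bessel's inequality, and $\mathcal F-\mathcal R_0$ is an isomorphism.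
\end{example}

Both halves of the example have a counterpart for $\mathcal R$. If all $\beta_m$ were equal to one integer $\beta$, then $(\mathcal F-\mathcal R)\theta$ would be $\mathcal F\big((1-a_1e_{-\beta}-a_0e_\beta)\theta\big)$, and this multiplier vanishes at $t=0$ since $a_0+a_1=1$. For the actual $\beta_m$ the functions $\psi_m$ are almost orthogonal, so $\|\mathcal R\|^2$ is close to $\sup_m\|\psi_m\|^2$. The two terms of $\psi_m$ are almost orthogonal too, so $\|\psi_m\|^2$ is close to $\int(|a_0|^2+|a_1|^2)$. From $|\omega_0|^2+|\omega_1|^2=(2-2\cos\pi t)+(2+2\cos\pi t)=4$ we get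
\begin{equation}\label{eq:sumV}
|a_0|^2+|a_1|^2=\frac1{1+\sin^2\pi t}.
\end{equation}
This function reaches $1$ at $t=0$ and $t=1$, that is, at the vertices, but its average is smaller. The substitution $r=\tan\pi t$, with $\sin^2\pi t=r^2/(1+r^2)$ and $dt=dr/(\pi(1+r^2))$, gives
\begin{equation}\label{eq:mean}
\int_0^1\frac{dt}{1+\sin^2\pi t}=\frac1\pi\int_{-\infty}^\infty\frac{dr}{1+2r^2}=\frac1{\sqrt2}.
\end{equation}

In Example~\ref{ex:average} the weight $|a|^2$ is a trigonometric polynomial, and gaps of length $2$ give exact orthogonality. Here the inner products of the $\psi_m$ are Fourier coefficients of the weights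
\[
V_1=|a_1|^2,\qquad V_0=|a_0|^2,\qquad V_{01}=\bar a_1a_0 ,
\]
for which we use only a bound of order $1/|j|$. We shall see that $V_1(0)\ne V_1(1)$, so that $\hat V_1(j)$ decays no faster. The reciprocals of the gaps therefore have to be summable with a small sum, and this is why the $\beta_m$ grow geometrically.

\begin{lemma}\label{lem:decay}
For $V\in\{V_1,V_0,V_{01},\overline{V_{01}}\}$ and every integer $j\ne0$ we have $|\hat V(j)|\le\dfrac1{\pi|j|}$.
\end{lemma}

\begin{proof}
For $V\in C^1[0,1]$, integration by parts and $e(-j)=1$ give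
\[
\hat V(j)=\frac{V(0)-V(1)+\widehat{V'}(j)}{2\pi ij},\qquad\text{so}\qquad|\hat V(j)|\le\frac{|V(1)-V(0)|+\int_0^1|V'|}{2\pi|j|}.
\]
It suffices to bound the last numerator by $2$.

With $C=\cos\pi t$ we have
\[
V_1=\frac{2+2\cos\pi t}{4+4\sin^2\pi t}=\frac{1+C}{2(2-C^2)},\qquad\frac{dV_1}{dC}=\frac{(2-C^2)+2C(1+C)}{2(2-C^2)^2}=\frac{(1+C)^2+1}{2(2-C^2)^2}>0 .
\]
As $t$ goes from $0$ to $1$, $C$ decreases from $1$ to $-1$, so $V_1$ decreases from $1$ to $0$ and the numerator is $1+1=2$. Since $V_0(t)=V_1(1-t)$, the function $V_0$ increases from $0$ to $1$ and its numerator is also $2$.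

Next, $V_{01}=\bar\omega_1\omega_0/|\Delta|^2=(1+e^{-i\pi t})(1-e^{-i\pi t})\,h=(1-e^{-2\pi it})\,h$ with $h=\frac1{4(1+\sin^2\pi t)}$. It vanishes at $t=0$ and $t=1$. By \eqref{eq:mean}, $\int_0^1h=\frac1{4\sqrt2}$. The function $h$ decreases from $\frac14$ to $\frac18$ on $[0,\frac12]$ and increases back to $\frac14$ on $[\frac12,1]$, so $\int_0^1|h'|=\frac14$. From $V_{01}'=2\pi ie^{-2\pi it}h+(1-e^{-2\pi it})h'$ we get
\[
\int_0^1|V_{01}'|\le2\pi\int_0^1h+2\int_0^1|h'|=\frac{\pi}{2\sqrt2}+\frac12<2 .
\]
The numerator for $\overline{V_{01}}$ is the same as for $V_{01}$.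
\end{proof}

\begin{lemma}\label{lem:norm}
$\|\mathcal R\|^2<0.72$.
\end{lemma}

\begin{proof}
As in Lemma~\ref{lem:criterion}, $\mathcal R^*c=\sum c_m\psi_m$ for finitely supported $c$. Let $G_{mm'}=\langle\psi_m,\psi_{m'}\rangle$ and $\Gamma=\sup_m\sum_{m'}|G_{mm'}|$. Since $|G_{mm'}|=|G_{m'm}|$, Schur's test takes the form
\[
\|\mathcal R^*c\|^2=\sum_{m,m'}c_m\bar c_{m'}G_{mm'}\le\sum_{m,m'}\frac{|c_m|^2+|c_{m'}|^2}2\,|G_{mm'}|\le\Gamma\sum_m|c_m|^2,
\]
so $\|\mathcal R\|^2=\|\mathcal R^*\|^2\le\Gamma$. Put $m_\pm=m\pm\beta_m$. Multiplying $\psi_m=\bar a_1e_{m_+}+\bar a_0e_{m_-}$ by $\overline{\psi_{m'}}=a_1e_{-m'_+}+a_0e_{-m'_-}$, we obtain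
\begin{equation}\label{eq:gram}
G_{mm'}=\int_0^1\Big[V_1e_{m_+-m'_+}+V_0e_{m_--m'_-}+V_{01}e_{m_+-m'_-}+\overline{V_{01}}\,e_{m_--m'_+}\Big]dt .
\end{equation}

\emph{Diagonal terms.} For $m'=m$ the first two frequencies in \eqref{eq:gram} are $0$, and the last two are $\pm2\beta_m$ with $2\beta_m\ge200$. By \eqref{eq:sumV}, \eqref{eq:mean} and Lemma~\ref{lem:decay},
\[
|G_{mm}|\le\frac1{\sqrt2}+\frac2{200\pi}<0.7072+0.0032<0.711 .
\]

\emph{Off-diagonal terms.} For $m'\ne m$ all four frequencies in \eqref{eq:gram} have modulus at least $0.8\max(\beta_m,\beta_{m'})$ by Lemma~\ref{lem:separation}. Lemma~\ref{lem:decay} gives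
\[
|G_{mm'}|\le\frac4{0.8\,\pi\max(\beta_m,\beta_{m'})}\le1.6\cdot10^{-\max(\iota(m),\iota(m'))-1}.
\]
Fix $m$ and let $n=\iota(m)$. There are $n-1$ indices $m'$ with $\iota(m')<n$, and for the other $m'\neq m$ the value $\iota(m')$ runs once through $n+1,n+2,\dots$. Therefore
\[
\sum_{m'\ne m}|G_{mm'}|\le1.6\Big[(n-1)10^{-n-1}+\sum_{l>n}10^{-l-1}\Big]=1.6\Big[(n-1)10^{-n-1}+\tfrac{10}9\,10^{-n-2}\Big].
\]
The first term in the bracket is $0$ for $n=1$, and it is at most $10^{-3}$ for $n\ge2$ because $n-1\le10^{n-2}$. The second is at most $\frac{10}9\,10^{-3}<1.2\cdot10^{-3}$. The sum is thus less than $1.6\cdot2.2\cdot10^{-3}<0.004$.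

Altogether $\Gamma\le0.711+0.004<0.72$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:triangle}]
The set $\Lambda$ has the form required in Lemma~\ref{lem:base}, with heights $b_k\neq0$. By Lemmas~\ref{lem:norm} and~\ref{lem:reduction}, $\Phi$ is an isomorphism, so $E(\Lambda)$ is a Riesz basis for $L^2(\nu)$ by Lemma~\ref{lem:base}. Part (i) of Lemma~\ref{lem:invariance} transfers this to $L^2(\sigma_{T_0})$, and part (ii) to every non-degenerate triangle.
\end{proof}

\begin{remark}
The height of the odd row enters through $\Delta$. For a height $b$ in place of $\frac12$ the determinant of $(p,q)\mapsto(\rho,\theta)$ is $2-e(-bt)-e(-b(1-t))$, which equals $1-e(-b)$ at $t=0$. For an integer $b$ it vanishes there and the change of variables \eqref{eq:inverse} is unbounded, while $b=\frac12$ makes $|1-e(-b)|$ as large as possible.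
\end{remark}

\begin{thebibliography}{9}

\bibitem{LLP}
Chun-Kit Lai, Bochen Liu and Hal Prince, \emph{Spectral properties of some unions of linear spaces}, arXiv:2005.13802 (2020).

\end{thebibliography}
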